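
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem*{question}{Question}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Convex triangulations of polyhedral Finsler spaces}


\begin{abstract}
A Finsler PL space is a finite simplicial complex whose simplices carry norms that agree on common faces, with the induced length metric. We prove that if the norms are smooth and quadratically convex, then the space has a sub-triangulation into convex simplices: the straight segment between two points of one simplex is a shortest path in the whole space, and it is the only one. In dimension at most two, strict convexity of the norms suffices for convex simplices. Examples show that strict convexity cannot be dropped in dimension two, and that in dimension three neither smoothness nor quadratic convexity can be dropped, even if strict convexity is kept.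
\end{abstract}


\section{Introduction}

\subsection*{The question}
Let $X$ be a finite simplicial complex in which each simplex $\Delta$ is identified with an affine simplex in a finite-dimensional normed space, so that the gluing maps between faces are affine isometries. Only the directions of $\Delta$ matter: we write $V_\Delta$ for the linear span of $\Delta-\Delta$, with the restricted norm. If $\Delta'$ is a face of $\Delta$, then $V_{\Delta'}\subset V_\Delta$ isometrically, and we denote all the norms by $\|\cdot\|$. Norms are symmetric.

A \emph{broken line} is a finite concatenation of segments, each contained in one simplex. Its length is the sum of the norms of its segments, and $d(x,y)$ is the infimum of the lengths of broken lines from $x$ to $y$ ($\infty$ if there are none). Consequently, $d(x,z)+d(z,y)$ is the infimum of the lengths of broken lines from $x$ to $y$ that pass through $z$. The complex $X$ with $d$ is called a \emph{Finsler PL space}.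

A \emph{sub-triangulation} of $X$ is a triangulation in which every simplex is an affine simplex contained in one simplex of $X$. A simplex $\sigma$ of it is called \emph{convex} if for all $x,y\in\sigma$ the straight segment $[xy]\subset\sigma$ is a shortest path in the whole space, that is, $d(x,y)=\|x-y\|$.

A norm is \emph{smooth and quadratically convex} if its unit sphere is a smooth hypersurface with everywhere positive definite second fundamental form. Equivalently, $\|\cdot\|^2$ is smooth away from $0$ and has positive definite Hessian there. (With $F=\|\cdot\|$, Euler's relation gives $\operatorname{Hess}(\frac12F^2)_q(q,n)=F(q)\,dF_q(n)$. So this Hessian is positive on $q$, makes $q$ orthogonal to $\ker dF_q$, and on $\ker dF_q$ equals $F\operatorname{Hess}F_q$, which is the second fundamental form of the level set up to a positive factor.) The second description shows that restrictions of such norms to subspaces are again of this type.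

The following question is posed by Burago and Ivanov \cite{BI}.

\begin{question}
Does every Finsler PL space whose norms are smooth and quadratically convex admit a sub-triangulation into convex simplices?
\end{question}

The answer is yes.

\subsection*{What one should expect}
In dimension one it is enough to cut every edge in half. A path that joins two points of the same half of an edge either covers the segment between them or runs through the whole other half, so it is not shorter than the segment. In any dimension, a sufficiently small simplex in the interior of a maximal simplex of $X$ is convex, because a path that leaves the maximal simplex and comes back is too long.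

The difficulty is near the lower-dimensional faces. There, two points $x,y$ of one simplex may be much closer to a face $A$ than to each other, and shortcuts through the other simplices around $A$ compete with $[xy]$. Near an interior point of $A$ the space is a cone, hence locally invariant under scaling, so making simplices small does not help. They must be made \emph{narrow} as seen from $A$. For instance, let Euclidean triangles be glued cyclically around a vertex with total angle $\Omega$. If two points are seen from the vertex at an angle $\theta$ within one triangle, then going around the vertex the other way means turning by $\Omega-\theta$. That is no gain as soon as the triangles are cut into pieces of angle at most $\Omega/2$.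

For Euclidean norms a stronger statement is known: every finite Euclidean PL space has a sub-triangulation that admits a PL isometric map, linear on every simplex, into a Euclidean space. The simplices are then convex, since such a map does not increase distances and preserves the length of $[xy]$.

For general norms narrowness can be useless. In Section~\ref{sec:spiral} we glue three triangles with the $\ell^1$ norm around a vertex in such a way that every sector lying along a common edge of two triangles, on a certain side of it, contains two points that are joined by a shorter path circling once around the vertex. This holds however narrow the sector is, and every sub-triangulation contains such a sector near the vertex. The example depends on the lack of strict convexity, and one would guess that strict convexity is sufficient. This is true in dimension two but false in dimension three, where the competition is decided by second-order terms.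

\subsection*{Results}

\begin{theorem}\label{thm:main}
Let all norms of the Finsler PL space $X$ be smooth and quadratically convex. Then $X$ has a sub-triangulation such that for any $x,y$ in one of its simplices
\[
d(x,y)=\|x-y\|,\qquad d(x,z)+d(z,y)>\|x-y\|\quad\text{for every }z\in X\setminus[xy].
\]
In particular, all its simplices are convex and $[xy]$ is the unique shortest path from $x$ to $y$. It suffices that the norms are $C^2$ away from $0$ and that $\|\cdot\|^2$ has positive definite Hessian there.
\end{theorem}

\begin{theorem}\label{thm:two}
If $\dim X\le2$ and all norms are strictly convex, then $X$ has a sub-triangulation into convex simplices.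
\end{theorem}

Here a norm is strictly convex if $\|v+w\|=\|v\|+\|w\|$ with $v,w\ne0$ implies $w=cv$ for some $c>0$. A \emph{support functional} of a norm at $q\neq0$ is a linear functional $\ell$ with $\ell\le\|\cdot\|$ and $\ell(q)=\|q\|$. It exists by the Hahn--Banach theorem, and if the norm is differentiable at $q$ it is the differential there. Fix an auxiliary Euclidean norm $|\cdot|$, and for $q\ne0$ let $v^\perp$ be the component of $v$ orthogonal to $q$. Quadratic convexity will be used through the inequality
\begin{equation}\label{eq:L}
\|v\|-\ell(v)\ \ge\ \kappa\,\frac{|v^\perp|^2}{|v|}\qquad(v\ne0),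
\end{equation}
where $\ell$ is a support functional at $q$ and $\kappa>0$ does not depend on $q$ and $v$. Since $|v^\perp|$ is the distance from $v$ to the line $\mathbb Rq$, another choice of $|\cdot|$ only changes $\kappa$. Inequality \eqref{eq:L} makes sense for norms that are not smooth.

\begin{theorem}\label{thm:sharp}
There are Finsler PL spaces without a sub-triangulation into convex simplices:
\begin{enumerate}
\item[(i)] in dimension $2$, with norms that are not strictly convex ($\ell^1$ norms);
\item[(ii)] in dimension $3$, with non-smooth norms that are quadratically convex in the sense that \eqref{eq:L} holds with every support functional at every $q\neq0$;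
\item[(iii)] in dimension $3$, with norms that are $C^\infty$ away from $0$ and strictly convex, but not quadratically convex.
\end{enumerate}
\end{theorem}

The norms in (ii) are strictly convex as well. Indeed, let $\|v+w\|=\|v\|+\|w\|$ with $v,w\ne0$, and let $\ell$ be a support functional at $q=v+w$. Then $\ell(v)=\|v\|$ and $\ell(w)=\|w\|$, so by \eqref{eq:L} both $v$ and $w$ are multiples of $q$, and these are positive since $\ell$ is positive on $v$, $w$ and $q$.

\subsection*{Plan}
Section~\ref{sec:hand} contains two computations by hand: the Euclidean model of the main estimate, and the $\ell^1$ example. Section~\ref{sec:cones} describes the tangent cones $K_A$ of $X$. Section~\ref{sec:reduction} reduces both positive theorems to an \emph{escape estimate}: a path in $K_A$ between two points in nearly the same direction $u$ from $A$ is not shorter than the segment (in the setting of Theorem~\ref{thm:main}, it is longer) if it leaves a fixed wedge around $u$. Paths that stay in the wedge live in a less singular cone, and this allows induction. Section~\ref{sec:two} proves the escape estimate in dimension two, where a first-order argument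 is enough. Section~\ref{sec:main} proves it for smooth quadratically convex norms in all dimensions, and Section~\ref{sec:sharp} contains the examples in dimension three.

\section{Two computations by hand}\label{sec:hand}

\subsection{The Euclidean model}\label{sec:euclid}
Let $L$ be the cone over a finite simplicial graph, glued from planar Euclidean sectors (one for each edge of the graph), each of angle less than $\pi$, around their common apex $0$. Let $K=\mathbb R\times L$. This is the picture near an interior point of an edge $E=\mathbb R\times0$ in a three-dimensional Euclidean PL space. Write points of $K$ as $q=(q_E,q_L)$, and measure angles between directions in $L$ by the intrinsic metric of the graph of directions.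

Fix a direction $u$ and numbers $0<\varepsilon<\delta\le\pi/2$, where $\delta$ is smaller than the distance from $u$ to every vertex of the graph other than $u$. Let $x,y$ lie over one sector, at distances $t,s>0$ from $E$, with directions at angle at most $\varepsilon$ from $u$. By the choice of $\delta$ this sector contains $u$, and the angle $\theta$ within it between the two directions is at most $2\varepsilon$. So
\[
|x-y|^2=(x_E-y_E)^2+(t-s)^2+4st\sin^2(\theta/2),\qquad \theta/2\le\varepsilon .
\]
Let $\gamma$ be a path from $y$ to $x$ that meets $E$ or contains a point whose direction is at angle greater than $\delta$ from $u$. Consider its projection to $L$. If it passes through $0$, its length is at least $s+t$. Otherwise the total variation $\Phi$ of its direction is at least $2(\delta-\varepsilon)$. Unroll the projection: the plane curve with the same distance from the origin, and with polar angle equal to the variation of direction so far, has the same length. If $\Phi\le\pi$, this length is at least the chord, whose square is $(t-s)^2+4st\sin^2(\Phi/2)$. If $\Phi>\pi$, the plane curve meets the ray opposite to its starting point,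 so its length is again at least $s+t$. Since $2(\delta-\varepsilon)\le\pi$, in all cases the squared length of the projection is at least $(t-s)^2+4st\sin^2(\delta-\varepsilon)$. Adding the displacement along $E$ we get
\begin{equation}\label{eq:euclid}
\operatorname{len}(\gamma)^2-|x-y|^2\ \ge\ 4st\bigl(\sin^2(\delta-\varepsilon)-\sin^2\varepsilon\bigr),
\end{equation}
which is positive if $\delta>2\varepsilon$. If $\operatorname{len}(\gamma)\le2|x-y|$, then $\operatorname{len}(\gamma)-|x-y|$ is at least one third of the right-hand side divided by $|x-y|$.

Two things should be remembered. First, up to constants, leaving the wide wedge costs $\delta^2 st/|x-y|$, while being slightly off the direction $u$ costs only $\varepsilon^2st/|x-y|$; so the comparison is won by choosing $\varepsilon$ small. Second, the scale is $st/|x-y|$. If $x$ and $y$ are far apart along $E$, then this is much smaller than $s$ and $t$, and an error of order $\varepsilon s$ would spoil the argument. So in a product with a line we need a second-order analysis. For general norms there is no Pythagorean theorem and no unrolling; both will be replaced by the distance function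 from a suitable point $p\in E$.

\subsection{The spiral: proof of Theorem~\ref{thm:sharp}(i)}\label{sec:spiral}
We first record an elementary fact.

\begin{lemma}\label{lem:restrict}
A sub-triangulation of $X$ restricts to a triangulation of every simplex of $X$.
\end{lemma}

\begin{proof}
Let $x$ be a point of a simplex $\Delta$ of $X$, and let $\Delta_x\subset\Delta$ be the simplex of $X$ that contains $x$ in its relative interior. Let $\sigma$ be the simplex of the sub-triangulation that contains $x$ in its relative interior, and let $\Delta'\supset\sigma$ be a simplex of $X$. Then $\Delta_x$ is a face of the convex set $\Delta'$ and contains a relative interior point of $\sigma\subset\Delta'$, so $\sigma\subset\Delta_x\subset\Delta$. Hence $\Delta$ is a union of simplices of the sub-triangulation.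
\end{proof}

Let $N$ be a norm on $\mathbb R^2$ with
\begin{equation}\label{eq:F}
N(a,b)\ge a+b\ \text{ for all }(a,b),\quad\text{with equality if and only if } a,b\ge0;
\end{equation}
for example the $\ell^1$ norm. Put $P=(1,0)$ and $P'=(\frac12,\frac12)$, so that $N(P)=N(P')=N(0,1)=1$, and let $Y=\{0\le b\le a\}$ be the sector between the rays of $P$ and $P'$. For $i\in\mathbb Z/3$ let
\[
\Delta_i=\operatorname{conv}\{0,P,P'\}=Y\cap\{a+b\le1\}
\]
with the norm $N$, and glue the edge $[0,P']$ of $\Delta_i$ to the edge $[0,P]$ of $\Delta_{i+1}$ by $\tau P'\leftrightarrow\tau P$. The result is a disc with center $O$ and triangles $OP_0P_1$, $OP_1P_2$, $OP_2P_0$ (Figure~\ref{fig:spiral}).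

By \eqref{eq:F} the distance from $O$ in each triangle is the linear function $a+b$, and $N(0,c)=c$ for $c\ge0$. So a path that always moves in the direction $(0,1)$ pays exactly for the growth of its distance from $O$, although it turns around $O$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\fill[gray!25] (0,0)--(3.2,0)--(1.6,1.386)--cycle;
\draw (4,0)--(-2,3.464)--(-2,-3.464)--cycle;
\draw (0,0)--(4,0);
\draw (0,0)--(-2,3.464);
\draw (0,0)--(-2,-3.464);
\draw[very thick,->] (0.2,0.173)--(-0.4,0.693);
\draw[very thick,->] (-0.4,0.693)--(-0.8,-1.386);
\draw[very thick,->] (-0.8,-1.386)--(3.2,0);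
\draw[dashed,thick] (0.2,0.173)--(3.2,0);
\fill (0.2,0.173) circle (1.4pt) node[above right] {$y$};
\fill (3.2,0) circle (1.4pt) node[above right] {$x$};
\node[below] at (0.12,-0.02) {$O$};
\node[right] at (4,0) {$P_0$};
\node[above] at (-2,3.464) {$P_1$};
\node[below] at (-2,-3.464) {$P_2$};
\node at (1.75,0.75) {$\sigma$};
\end{tikzpicture}
\caption{The disc glued from three triangles with norm $N$. The thick path starts at $y$ in the shaded part of $\sigma$, goes once around $O$, doubling its distance from $O$ in each full triangle, and ends at $x$. It is shorter than the dashed segment $[yx]$.}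
\label{fig:spiral}
\end{figure}

In any sub-triangulation there is, by Lemma~\ref{lem:restrict}, a triangle $\sigma\subset\Delta_0$ with an edge on $[0,P]$ that contains $O$. Its third vertex has positive second coordinate, so $\sigma$ contains $\operatorname{conv}\{0,\rho P,\rho(1,\eta)\}$ for some $\rho\in(0,1]$ and $\eta\in(0,1)$. Put $k=\rho/8$, and let $y=k(1,\eta)$ and $x=8kP$; both lie in $\sigma$. By \eqref{eq:F},
\[
\|x-y\|=k\,N(7,-\eta)>k(7-\eta).
\]
The \emph{spiral path} from $y$ to $x$ is
\begin{align*}
k(1,\eta)&\to k(1,1)=2kP'&&\text{in }\Delta_0,\\
2kP=k(2,0)&\to k(2,2)=4kP'&&\text{in }\Delta_1,\\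
4kP=k(4,0)&\to k(4,4)=8kP'&&\text{in }\Delta_2,
\end{align*}
and $8kP'\in\Delta_2$ is the point $8kP=x$ of $\Delta_0$. All three segments have direction $(0,1)$, so its length is $k(1-\eta)+2k+4k=k(7-\eta)<\|x-y\|$. Hence $\sigma$ is not convex. With $N=\ell^1$ this proves Theorem~\ref{thm:sharp}(i). \qed

\section{Model cones}\label{sec:cones}

In this section the norms are arbitrary.

\subsection{The cone at a simplex}
Let $A$ be a simplex of $X$. Near a relative interior point of $A$ the space is the product of the directions along $A$ with the cone over the link of $A$. We describe this product in linear coordinates.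

Let $E=V_A$ and fix a vertex $a$ of $A$. For a simplex $\Delta\supseteq A$ let $S_\Delta$ be the set of vertices of $\Delta$ not in $A$. The vectors $e_w=w-a$, $w\in S_\Delta$, give a decomposition $V_\Delta=E\oplus\mathbb R^{S_\Delta}$. Let $m$ be the number of vertices of the link of $A$. All $V_\Delta$ with $\Delta\supseteq A$ are subspaces of $U_A=E\oplus\mathbb R^m$, on which we fix a Euclidean norm $|\cdot|$ that makes the sum orthogonal and is standard on $\mathbb R^m$. We write $q=q_E+q_L$ for the components of $q\in U_A$. Put
\[
T_A\Delta=E\oplus\mathbb R_{\ge0}^{S_\Delta},\qquad L=\bigcup_{\Delta\supseteq A}\mathbb R_{\ge0}^{S_\Delta},\qquad K_A=\bigcup_{\Delta\supseteq A}T_A\Delta=E\times L .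
\]
As a subset of $V_\Delta$, $T_A\Delta$ is the tangent cone of $\Delta$ at any relative interior point of $A$, so it does not depend on the choice of $a$. Since $V_\Delta\cap V_{\Delta'}=V_{\Delta\cap\Delta'}$ and $T_A\Delta\cap T_A\Delta'=T_A(\Delta\cap\Delta')$, the norms agree on intersections.

A broken line in $K_A$ is a finite concatenation of segments, each contained in some $T_A\Delta$, and $d_A$ is the infimum of their lengths. Translations by vectors of $E$ are isometries of $K_A$. There are finitely many $\Delta\supseteq A$, so there is $c_0\ge1$ with
\begin{equation}\label{eq:c0}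
c_0^{-1}|v|\le\|v\|\le c_0|v|\quad\text{for }v\in V_\Delta,\ \Delta\supseteq A;\qquad\text{hence}\quad d_A(x,y)\ge c_0^{-1}|x-y| .
\end{equation}

The one distance in $K_A$ that is known from the start is the distance to a point of $E$.

\begin{lemma}\label{lem:radial}
For $p\in E$ the function $f_p(q)=\|q-p\|$ on $K_A$ is well defined, its increase along any broken line is at most the length of the line, and $d_A(p,q)=f_p(q)$.
\end{lemma}

\begin{proof}
If $q\in T_A\Delta$, then $q-p\in T_A\Delta\subset V_\Delta$, and the norms agree on intersections. On a segment in $T_A\Delta$ the bound on the increase is the triangle inequality in $V_\Delta$. Hence $d_A(p,q)\ge f_p(q)-f_p(p)=f_p(q)$, and the segment $[pq]\subset T_A\Delta$ gives the converse.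
\end{proof}

\subsection{Wedges and less singular cones}\label{sec:wedges}
Let $B\supsetneq A$ be a simplex. For $K_B$ we use the same vertex $a$; then $V_B=E\oplus\mathbb R^{S_B}$ and, inside $U_A$,
\[
T_B\Delta=T_A\Delta+V_B=E\oplus\mathbb R^{S_B}\oplus\mathbb R_{\ge0}^{S_\Delta\setminus S_B}\quad(\Delta\supseteq B),\qquad K_B=\bigcup_{\Delta\supseteq B}T_B\Delta .
\]
So $K_A$ and $K_B$ agree near relative interior points of $T_AB$, and $K_B$ has the larger space $V_B$ of translational symmetries. We make the region of agreement explicit.

Let $\Lambda=\{u\in L:|u|=1\}$, a compact set. For $u\in\Lambda$ the set of vertices at which $u$ has positive coordinates spans a simplex of the link, so it equals $S_B$ for a simplex $B\supsetneq A$ of $X$. Let $u_{\min}>0$ be the smallest positive coordinate of $u$. For $0<\delta<\min(u_{\min},1)$ we define the \emph{wedge}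
\[
W_\delta=W_\delta(u)=\bigl\{q\in K_A:\ \bigl|q_L-|q_L|u\bigr|\le\delta|q_L|\bigr\}\ \supset E .
\]

\begin{lemma}\label{lem:wedge}
If $q\in W_\delta\setminus E$ and $q\in T_A\Delta$, then $\Delta\supseteq B$. Moreover $W_\delta\subset K_B$, and every broken line of $K_A$ contained in $W_\delta$ is a broken line of $K_B$ of the same length.
\end{lemma}

\begin{proof}
For $q\in W_\delta\setminus E$ the coordinates of $q_L$ in $S_B$ are at least $|q_L|(u_{\min}-\delta)>0$. So $q\in T_A\Delta$ implies $\Delta\supseteq B$, and then $q\in T_B\Delta$. Together with $E\subset V_B=T_BB$ this gives $W_\delta\subset K_B$. A segment in $W_\delta\cap T_A\Delta$ either lies in $E\subset T_BB$, or contains a point outside $E$. In the second case $\Delta\supseteq B$, and the segment lies in $T_A\Delta\subset T_B\Delta$.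
\end{proof}

We measure escape from the wedge by the function $g(v)=\bigl|v-|v|u\bigr|-\delta|v|$ on $\mathbb R^m$. It is positively homogeneous and $3$-Lipschitz. For $q\in K_A$ we have $g(q_L)>0$ if and only if $q\notin W_\delta$, and
\begin{equation}\label{eq:g}
g(q_L)\le-(\delta-\varepsilon)|q_L|\quad\text{if } q\in W_\varepsilon,\ 0<\varepsilon<\delta .
\end{equation}

\section{Reduction to an escape estimate}\label{sec:reduction}

The norms are still arbitrary. We show how convex pieces of the cones $K_A$ give the triangulation, and how to find such pieces by induction.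

\begin{definition}
A convex set $C\subset T_A\Delta$ is \emph{straight in $K_A$} if $d_A(x,y)=\|x-y\|$ for all $x,y\in C$. It is \emph{strictly straight} if, moreover, $d_A(x,z)+d_A(z,y)>\|x-y\|$ for all $x,y\in C$ and $z\in K_A\setminus[xy]$. For convex sets contained in a simplex of $X$ the same terms are used with $X$ and $d$ in place of $K_A$ and $d_A$.

A \emph{straight cover} (\emph{strictly straight cover}) of $K_A$ is a finite family of polyhedral cones with union $K_A$, each contained in some $T_A\Delta$, invariant under translations by $E=V_A$, and straight (strictly straight) in $K_A$.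
\end{definition}

\subsection{From cones to triangulations}

\begin{proposition}\label{prop:global}
If $K_A$ has a straight (strictly straight) cover for every simplex $A$ of $X$, then $X$ has a sub-triangulation all of whose simplices are straight (strictly straight) in $X$.
\end{proposition}

\begin{proof}
\emph{Local step.} Let $x_0$ be a point of $X$, lying in the relative interior of $A$. For $v=v_E+\sum_{w\in S_\Delta}v_we_w\in T_A\Delta$ small, $x_0+v$ is the point of $\Delta$ with barycentric coordinates $v_w$ at $w\in S_\Delta$ and positive coordinates at the vertices of $A$, close to those of $x_0$. Therefore, if $R>0$ is small, $v\mapsto x_0+v$ identifies $\{v\in K_A:|v|<R\}$ with an open neighborhood $O_R$ of $x_0$ in which the coordinates of the vertices of $A$ are positive. So every simplex of $X$ that meets $O_R$ contains $A$. Broken lines of $X$ inside $O_R$ correspond to broken lines of $K_A$ inside $\{|v|<R\}$, with the same lengths.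

Let $r=R/(4c_0^2+2)$. A broken line that starts in $O_r$ and leaves $O_R$ has length at least $c_0^{-1}(R-r)>4c_0r$, by \eqref{eq:c0} applied to its part before the exit. On the other hand $\|x-y\|\le2c_0r$ for $x,y\in O_r$ in one simplex. Let $C\subset T_A\Delta$ be a cone of the cover and $Z\subset\{|v|<r\}$ a cube in $U_A$ centered at $0$. Then the polytope $x_0+(C\cap Z)\subset\Delta$ is straight (strictly straight) in $X$. Indeed, for $x,y$ in it, broken lines from $x$ to $y$ (through a given $z\in X\setminus[xy]$) that leave $O_R$ have length at least $\|x-y\|+2c_0r$. The others are broken lines of $K_A$, so their lengths are at least $d_A(x,y)=\|x-y\|$ (and at least $d_A(x,z)+d_A(z,y)>\|x-y\|$, respectively). Finally, $d(x,y)\le\|x-y\|$ because $[xy]$ lies in $\Delta$.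

The cones $C$ cover $K_A$, so finitely many such polytopes cover a neighborhood of $x_0$. By compactness $X=\Pi_1\cup\dots\cup\Pi_n$, where each $\Pi_i$ is a polytope in one simplex of $X$ and is straight (strictly straight) in $X$.

\emph{Common refinement.} It remains to find a sub-triangulation each of whose simplices lies in some $\Pi_i$. Realize $X$ in $\mathbb R^{\mathrm{Vert}\,X}$ by barycentric coordinates. Choose a finite set $\mathcal H$ of hyperplanes of this space such that every $\Pi_i$ is an intersection of closed half-spaces bounded by members of $\mathcal H$. Intersecting the simplices of $X$ with the closed faces of the arrangement $\mathcal H$ we get a polyhedral complex $\mathcal C$ subdividing $X$. (A face of an intersection of two polyhedra is an intersection of faces of the two, and the closed faces of an arrangement form a polyhedral complex.)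

Triangulate $\mathcal C$ without new vertices: order its vertices and, by induction on dimension, triangulate a cell $c$ with least vertex $v$ by coning from $v$ the triangulations of the faces of $c$ that do not contain $v$. These cones fill $c$, because the ray from $v$ through a point of $c\setminus\{v\}$ leaves $c$ at a point whose smallest face does not contain $v$. The triangulations are compatible: if a face $c'$ of $c$ contains $v$, then $v$ is the least vertex of $c'$, and the triangulation induced on $c'$ is the cone from $v$ over the faces of $c'$ not containing $v$; if $v\notin c'$, the induced triangulation is the one already chosen.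

Let $\sigma$ be a simplex of this triangulation and $c$ the smallest cell of $\mathcal C$ containing $\sigma$. A relative interior point of $\sigma$ lies in the relative interior of $c$, since otherwise $\sigma$ would lie in a proper face of $c$. For $H\in\mathcal H$, the cell $c$ lies on one closed side of $H$, and if a relative interior point of $c$ lies on $H$, then $c\subset H$. So the position with respect to every $H\in\mathcal H$ is constant on the relative interior of $c$. A relative interior point of $\sigma$ lies in some $\Pi_i$; hence so does the relative interior of $c$, and hence $\sigma\subset c\subset\Pi_i$.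
\end{proof}

\subsection{The inductive step}
We now construct covers of $K_A$ from covers of the cones $K_B$ with $B\supsetneq A$. Fix a direction $u\in\Lambda$ with its simplex $B$. A path that stays in a wedge $W_\delta(u)$ is a path in $K_B$ and is controlled by induction. So the only new information that is needed concerns the paths that leave the wedge:

\smallskip
\noindent\textbf{Escape estimate at $u$.} \emph{There are $0<\varepsilon<\delta<\min(u_{\min},1)$ such that for all $\Delta\supseteq A$ and all distinct $x,y\in(W_\varepsilon\cap T_A\Delta)\setminus E$, every broken line in $K_A$ from $y$ to $x$ not contained in $W_\delta$ has length at least $\|x-y\|+\beta(x,y)$, where $\beta(x,y)\ge0$ does not depend on the line.} The estimate is called \emph{strict} if $\beta(x,y)>0$ always.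

\smallskip
Note that the end points are in a narrow wedge and the path leaves a wider one. For uniqueness we also need to deal with end points on $E$:

\smallskip
\noindent\textbf{Radial uniqueness.} \emph{If $p\in E$, $x\in K_A\setminus\{p\}$ and $z\in K_A\setminus[px]$, then $d_A(p,z)+d_A(z,x)>\|x-p\|$.}

\begin{proposition}\label{prop:induction}
Let $A$ be a non-maximal simplex and suppose that the escape estimate holds at every $u\in\Lambda$.
\begin{enumerate}
\item[(a)] If $K_B$ has a straight cover for every $B\supsetneq A$, then so does $K_A$.
\item[(b)] If the escape estimates are strict, radial uniqueness holds in $K_A$, and $K_B$ has a strictly straight cover for every $B\supsetneq A$, then $K_A$ has a strictly straight cover.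
\end{enumerate}
\end{proposition}

\begin{proof}
The idea is to intersect the cones of a cover of $K_B$ with a thin cone around $u$ on which $K_A$ and $K_B$ coincide.

Let $u\in\Lambda$, with $B$, $\delta$ and $\varepsilon$ as above. Choose $0<\rho<\min\{u_{\min},\varepsilon/(2\sqrt m)\}$ and put
\[
Q=Q_u=E+\{\lambda v:\ \lambda\ge0,\ v\in\mathbb R^m,\ |v-u|_\infty\le\rho\}.
\]
The box does not contain $0$, so $Q$ is a polyhedral cone, and it is invariant under $E$. For $v$ in the box the $S_B$-coordinates are positive, and
\[
\bigl|\tfrac v{|v|}-u\bigr|\le\bigl||v|-1\bigr|+|v-u|\le2|v-u|\le2\sqrt m\,\rho\le\varepsilon .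
\]
Hence $Q\cap K_A\subset W_\varepsilon$. Moreover, the $S_B$-coordinates of a point of $Q$ are nonnegative, so
\begin{equation}\label{eq:QT}
Q\cap T_B\Delta\subset T_A\Delta\qquad\text{for }\Delta\supseteq B .
\end{equation}
In particular $Q\cap K_B\subset K_A$, and conversely $Q\cap K_A\subset W_\varepsilon\subset K_B$ by Lemma~\ref{lem:wedge}. So $Q\cap K_A=Q\cap K_B$.

Let $C_1,C_2,\dots$ be the cones of a (strictly) straight cover of $K_B$. The cones $C_j\cap Q$ are polyhedral, invariant under $E\subset V_B$, contained in some $T_A\Delta$ by \eqref{eq:QT}, and they cover $Q\cap K_A$.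

\emph{Claim: $C_j\cap Q$ is (strictly) straight in $K_A$.} Let $x,y\in C_j\cap Q\subset W_\varepsilon\cap T_A\Delta$. If $x=y$ everything follows from \eqref{eq:c0}, so let $x\ne y$. Since $[xy]\subset T_A\Delta$, we have $d_A(x,y)\le\|x-y\|$.

Suppose first that $x,y\notin E$. A broken line from $y$ to $x$ that leaves $W_\delta$ has length at least $\|x-y\|+\beta(x,y)$. A broken line in $W_\delta$ is a broken line of $K_B$ by Lemma~\ref{lem:wedge}, so its length is at least $d_B(x,y)=\|x-y\|$. Hence $d_A(x,y)=\|x-y\|$. In case (b) let $z\in K_A\setminus[xy]$ and consider a broken line from $y$ to $x$ through $z$. Either it leaves $W_\delta$ and has length at least $\|x-y\|+\beta(x,y)$; or it lies in $W_\delta$, and then $z\in K_B$ and its length is at least $d_B(y,z)+d_B(z,x)>\|x-y\|$. Both bounds are greater than $\|x-y\|$ and do not depend on the line, so $d_A(y,z)+d_A(z,x)>\|x-y\|$.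

If one of the points $x,y$ lies in $E$, then $d_A(x,y)=\|x-y\|$ by Lemma~\ref{lem:radial}, and in case (b) the strict inequality is radial uniqueness. The claim is proved.

Finally, $Q_u$ contains the neighborhood $\{\omega\in\Lambda:|\omega-u|_\infty<\rho\}$ of $u$ in $\Lambda$. By compactness finitely many cones $Q_u$ cover $\Lambda$, and hence $K_A=E\times L$. The cones $C_j\cap Q_u$ for these $u$ form the required cover.
\end{proof}

\section{Dimension two: proof of Theorem~\ref{thm:two}}\label{sec:two}

Let $\dim X\le2$ and let the norms be strictly convex. By Proposition~\ref{prop:global} it suffices to find a straight cover of every $K_A$.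

If $A$ is maximal, then $K_A=V_A$ is a normed space and we take the cone $V_A$ itself.

If $A$ is a non-maximal edge, then $K_A$ is a union of half-planes $T_A\Delta$ glued along the line $E$, and we take all of them. To see that $T_A\Delta$ is straight, let a broken line join $x,y\in T_A\Delta$. If it leaves $T_A\Delta$ at $e_1\in E$ and returns at $e_2\in E$, then this excursion has length at least $\|e_1-e_2\|$ by Lemma~\ref{lem:radial}, and may be replaced by $[e_1e_2]$. After finitely many replacements the line lies in $T_A\Delta$, so its length is at least $\|x-y\|$.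

Let $A$ be a non-maximal vertex. Then $E=0$, and every $K_B$ with $B\supsetneq A$ has a straight cover by the two previous cases. By Proposition~\ref{prop:induction}(a) we only have to prove the escape estimate at every $u\in\Lambda$ with $\beta=0$. We use the function $f=\|\cdot\|$, the distance from the apex. If $|x|\ge|y|$ and both points are within $\varepsilon$ of the direction $u$, then $\|x-y\|$ exceeds $f(x)-f(y)$ by at most $O(\varepsilon|y|)$. On the other hand, the length of a path from $y$ whose direction changes by a definite amount exceeds the growth of $f$ by a definite multiple of $|y|$. This is where strict convexity enters, and it is what fails for the spiral of Section~\ref{sec:spiral}.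

Fix $\delta<\min(u_{\min},1)$, and let $B$ correspond to $u$. Let $b$ be the minimum of $\|u\|-\ell(u)$ over all $\Delta'\supseteq B$, all $\omega\in T_A\Delta'$ with $|\omega|=1$, $|\omega-u|=\delta$, and all support functionals $\ell$ at $\omega$ on $V_{\Delta'}$. This is a minimum over a compact set. It is positive: $\ell(u)=\|u\|$ would give $\|u+\omega\|\ge\ell(u+\omega)=\|u\|+\|\omega\|$, so $u$ and $\omega$ would be positive multiples of each other by strict convexity, hence equal, contrary to $|\omega-u|=\delta$. If there are no such $\omega$, put $b=1$. Let
\[
0<\varepsilon<\delta,\qquad \varepsilon\le b/(6c_0).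
\]

Let $x,y\in W_\varepsilon\cap T_A\Delta$ be nonzero. By symmetry we may assume $t=|x|\ge s=|y|$. Put $y'=sx/t$ and $y''=su$. Then $|y-y'|\le2\varepsilon s$ and $|y-y''|\le\varepsilon s$. Since $x$ and $y'$ lie on one ray and $t\ge s$,
\begin{equation}\label{eq:twoupper}
\|x-y\|\le f(x)-f(y')+2c_0\varepsilon s\le f(x)-f(y)+4c_0\varepsilon s .
\end{equation}
Consider a broken line from $y$ to $x$ that leaves $W_\delta$. If it passes through $0$, its length is at least $f(x)+f(y)\ge\|x-y\|$. Otherwise the direction of its points is continuous, so there is a first exit point $z\neq0$: the part from $y$ to $z$ lies in $W_\delta$, and $\bigl|z/|z|-u\bigr|=\delta$. By Lemma~\ref{lem:wedge}, $z\in T_A\Delta'$ with $\Delta'\supseteq B$; in particular, directions $\omega$ as above exist. Let $\ell$ be a support functional at $z$ on $V_{\Delta'}$. The part from $y$ to $z$ is a broken line of $K_B$. Moreover $y''=su\in V_B$, and $[yy'']\subset T_A\Delta\subset T_B\Delta$ since $\Delta\supseteq B$. By Lemma~\ref{lem:radial} in $K_B$, the length of this part is at least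
\[
d_B(y'',z)-\|y-y''\|\ge\|z-su\|-c_0\varepsilon s\ge\ell(z-su)-c_0\varepsilon s\ge f(z)-s\|u\|+bs-c_0\varepsilon s .
\]
Here $s\|u\|=f(y'')\le f(y)+c_0\varepsilon s$. The part from $z$ to $x$ has length at least $f(x)-f(z)$. With \eqref{eq:twoupper}, the whole line has length at least
\[
f(x)-f(y)+(b-2c_0\varepsilon)s\ \ge\ \|x-y\|+(b-6c_0\varepsilon)s\ \ge\ \|x-y\| .
\]
This is the escape estimate, and Theorem~\ref{thm:two} is proved. \qed

\smallskip
This proof does not extend to $\dim E>0$. By Section~\ref{sec:euclid}, for points far apart along $E$ the gain is only of order $st/|x-y|$, and an error of order $\varepsilon s$ is not affordable.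

\section{Smooth quadratically convex norms: proof of Theorem~\ref{thm:main}}\label{sec:main}

Throughout this section the norms are $C^2$ away from $0$ and $\|\cdot\|^2$ has positive definite Hessian there.

\subsection{Two inequalities}
We fix $A$ and the notation of Section~\ref{sec:cones}. For $\Delta\supseteq A$ and $0\ne q\in V_\Delta$ let $\ell_q=d\|\cdot\|_q$ on $V_\Delta$. By homogeneity $\ell_q(q)=\|q\|$ and $\ell_{\lambda q}=\ell_q$ for $\lambda>0$, and $|\ell_q(v)|\le\|v\|$ by the triangle inequality. The Hessian $H_q$ of $\|\cdot\|$ at $q$ is homogeneous of degree $-1$ in $q$, and $H_q(q,\cdot)=0$.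

\begin{lemma}\label{lem:UL}
The norms are strictly convex, and there are constants $C,\kappa>0$ such that for all $\Delta\supseteq A$ and all vectors in $V_\Delta$
\begin{align}
\|w+\eta\|&\le\|w\|+\ell_w(\eta)+C\,|\eta|^2/|w|&&(w\ne0),\label{eq:U}\\
\|v\|-\ell_q(v)&\ge\kappa\,|v^\perp|^2/|v|&&(q,v\neq0),\label{eq:LL}
\end{align}
where $v^\perp$ is the component of $v$ orthogonal to $q$.
\end{lemma}

\begin{proof}
Since there are finitely many $\Delta$, it suffices to consider one of them.

\emph{Inequality \eqref{eq:U}.} If $|\eta|\le|w|/2$, then the segment $[w,w+\eta]$ stays at distance at least $|w|/2$ from $0$, where the Hessian is bounded by a multiple of $1/|w|$, and \eqref{eq:U} is Taylor's formula. If $|\eta|>|w|/2$, then $\|w+\eta\|-\|w\|-\ell_w(\eta)\le2\|\eta\|\le2c_0|\eta|\le4c_0|\eta|^2/|w|$.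

\emph{Strict convexity.} First, $H_q(n,n)>0$ if $n$ is not parallel to $q$. Indeed, write $n=\alpha q+n'$ with $\ell_q(n')=0$, $n'\ne0$. As $\operatorname{Hess}(\frac12\|\cdot\|^2)_q=\ell_q\otimes\ell_q+\|q\|H_q$,
\[
H_q(n,n)=H_q(n',n')=\|q\|^{-1}\operatorname{Hess}(\tfrac12\|\cdot\|^2)_q(n',n')>0 .
\]
So if $v,w$ are linearly independent, then $\|\cdot\|$ has positive second derivative along the line through $v$ and $w$, and $\|v+w\|<\|v\|+\|w\|$. If $w$ is a negative multiple of $v$, this inequality is obvious.

\emph{Inequality \eqref{eq:LL}.} By homogeneity let $|q|=|v|=1$. By compactness there is $\kappa'>0$ with $H_{q+\tau n}(n,n)\ge2\kappa'$ for all unit vectors $q\perp n$ and $|\tau|\le1$, since $q+\tau n$ is nonzero and not parallel to $n$. Hence $\|q+\tau n\|-\|q\|-\tau\ell_q(n)\ge\kappa'\tau^2$. Let $\theta\in[0,\pi]$ be the angle between $q$ and $v$. If $\theta\le\pi/4$, write $v=\cos\theta\,(q+\tan\theta\,n)$; then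
\[
\|v\|-\ell_q(v)\ge\cos\theta\,\kappa'\tan^2\theta\ge\kappa'\sin^2\theta=\kappa'|v^\perp|^2 .
\]
If $\theta\in[\pi/4,\pi]$, then $\|v\|-\ell_q(v)>0$: otherwise $\|v+q\|\ge\ell_q(v+q)=\|v\|+\|q\|$, and strict convexity makes $v$ a positive multiple of $q$. By compactness this continuous function has a positive lower bound for $\theta\in[\pi/4,\pi]$, and $|v^\perp|\le1$.
\end{proof}

\subsection{The excess of a turning path}
The next lemma replaces the unrolling in Section~\ref{sec:euclid}. It says that the length of a path which turns, as seen from a point $p\in E$, exceeds the growth of the distance $f_p$ by an amount quadratic in the angle.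

\begin{lemma}\label{lem:excess}
There is $c_1>0$ such that the following holds. Let $p\in E$ and $f=f_p$. Let $\gamma$ be a broken line in $K_A$ of length $\lambda>0$ from $q_0$ to $q_1$, where $q_0,q_1\ne p$. Put $f_0=f(q_0)$ and $\theta=\Bigl|\frac{q_0-p}{|q_0-p|}-\frac{q_1-p}{|q_1-p|}\Bigr|$. Then
\[
\operatorname{ex}(\gamma):=\lambda-\bigl(f(q_1)-f(q_0)\bigr)\ \ge\ \min\Bigl\{\frac{f_0}2,\ c_1\theta^2f_0\,\frac{f_0+2\lambda}{\lambda}\Bigr\}.
\]
\end{lemma}

\begin{proof}
By a translation we may assume $p=0$. Parametrize $\gamma$ by length as $q(\tau)$, $0\le\tau\le\lambda$. By Lemma~\ref{lem:radial} the function $e(\tau)=\tau-(f(q(\tau))-f_0)$ is nondecreasing; $e(0)=0$ and $e(\lambda)=\operatorname{ex}(\gamma)$. Suppose $\operatorname{ex}(\gamma)<f_0/2$. Then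
\[
f(q(\tau))=f_0+\tau-e(\tau)\ge f_0/2+\tau>0 .
\]
On each segment the velocity $v\in V_\Delta$ satisfies $\|v\|=1$ and $|v|\le c_0$. So \eqref{eq:LL} gives $e'=\|v\|-\ell_q(v)\ge\kappa|v^\perp|^2/c_0$. The direction $\varphi=q/|q|$ moves with speed $|\varphi'|=|v^\perp|/|q|\le c_0|v^\perp|/f$. Hence
\[
|\varphi'|\le(c_0^3/\kappa)^{1/2}\,\sqrt{e'}\,/f .
\]
Since $\theta\le\int_0^\lambda|\varphi'|\,d\tau$, the Cauchy--Schwarz inequality yields
\[
\theta^2\le\frac{c_0^3}\kappa\int_0^\lambda e'\,d\tau\int_0^\lambda\frac{d\tau}{(f_0/2+\tau)^2}
=\frac{c_0^3}{\kappa}\,\operatorname{ex}(\gamma)\,\frac{4\lambda}{f_0(f_0+2\lambda)},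
\]
because the last integral is $\frac2{f_0}-\frac2{f_0+2\lambda}$. This is the claim with $c_1=\kappa/(4c_0^3)$.
\end{proof}

\begin{lemma}\label{lem:radialunique}
Radial uniqueness holds in $K_A$.
\end{lemma}

\begin{proof}
Let $p\in E$, $x\ne p$, $z\in K_A\setminus[px]$, $f=f_p$; then $z\ne p$. Let $\theta$ be the distance between the unit directions of $z-p$ and $x-p$. If $\theta>0$, Lemma~\ref{lem:excess} applied to all broken lines from $z$ to $x$ gives $d_A(z,x)\ge f(x)-f(z)+\min\{\frac{f(z)}2,2c_1\theta^2f(z)\}$, and $d_A(p,z)=f(z)$; hence $d_A(p,z)+d_A(z,x)>f(x)$. If $\theta=0$, then $z-p=\mu(x-p)$ with $\mu>1$, and already $d_A(p,z)=\mu f(x)>f(x)$.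
\end{proof}

\subsection{The escape estimate}
Compare the next statement with \eqref{eq:euclid}.

\begin{proposition}\label{prop:escape}
Let $u\in\Lambda$ and $0<\delta<\min(u_{\min},1)$. There are $\varepsilon\in(0,\delta)$ and $c>0$ such that for all $\Delta\supseteq A$ and $x,y\in(W_\varepsilon\cap T_A\Delta)\setminus E$, with $t=|x_L|$ and $s=|y_L|$, every broken line in $K_A$ from $y$ to $x$ not contained in $W_\delta$ has length
\[
\lambda\ \ge\ \|x-y\|+\min\Bigl\{\|x-y\|,\ \frac{c\,st}{|x-y|+s+t}\Bigr\}.
\]
\end{proposition}

The idea is to compare both sides with the growth $f(x)-f(y)$ of one distance function $f=f_p$. The point $p\in E$ depends on $x$ and $y$. If $y$ were exactly in the half-space $E+\mathbb R_{\ge0}x_L$, we would take $p$ on the line $xy$, so that $\|x-y\|=f(x)-f(y)$. In general $y$ is off by a vector $\eta$ of size $O(\varepsilon s)$. The same functional $\ell$ supports the norm at the two proportional vectors $x-y'$ and $y'-p$ (with $y'=y-\eta$), and this makes the two first-order effects of $\eta$ cancel. Smoothness is used at this point. What is left is a loss of order $\varepsilon^2$, on the right scale. The gain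 comes from Lemma~\ref{lem:excess}.

\begin{proof}
\emph{Reductions.} By symmetry let $t\ge s$. It suffices to treat $t>s$. Indeed, if $t=s$ and $x=x_E+s\omega$, replace $x$ by $x_n=x_E+t_n\omega\in W_\varepsilon\cap T_A\Delta$ with $t_n\downarrow s$, append the segment $[x\,x_n]$ to the broken line, and pass to the limit. So let $t>s>0$. We may assume $\lambda\le2\|x-y\|$, since otherwise there is nothing to prove. Let
\begin{equation}\label{eq:eps}
\varepsilon\le\min\Bigl\{\frac\delta2,\ \frac14,\ \frac{\delta}{48c_0^2}\Bigr\};
\end{equation}
one more restriction will be imposed at the end. The constants $c_2,c_3,\dots$ below do not depend on $\varepsilon,x,y,\Delta$ or the line.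

\emph{The point $p$.} Put $\omega=x_L/t$, $y'=y_E+s\omega\in T_A\Delta$ and $\eta=y-y'=y_L-s\omega$. As $|\omega-u|\le\varepsilon$ and $|y_L/s-u|\le\varepsilon$, we have $|\eta|\le2\varepsilon s$. Let
\[
w_0=x-y'=(x_E-y_E)+(t-s)\omega,\qquad D=|w_0|\ge t-s>0,
\]
and let $p$ be the point where the line through $x$ and $y'$ meets $E$:
\[
p=y'-\tfrac s{t-s}w_0,\qquad y'-p=\tfrac s{t-s}w_0,\qquad x-p=\tfrac t{t-s}w_0 .
\]
Indeed $p_L=s\omega-s\omega=0$. Let $f=f_p$. Then $\|w_0\|=f(x)-f(y')$.

\emph{Upper bound for $\|x-y\|$.} Let $\ell=\ell_{w_0}=\ell_{y'-p}$. By \eqref{eq:U},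
\begin{align*}
\|x-y\|=\|w_0-\eta\|&\le\|w_0\|-\ell(\eta)+C|\eta|^2\,\frac1D,\\
f(y)=\|(y'-p)+\eta\|&\le f(y')+\ell(\eta)+C|\eta|^2\,\frac{t-s}{sD}.
\end{align*}
Adding these inequalities we get
\begin{equation}\label{eq:upper}
\|x-y\|\le f(x)-f(y)+C|\eta|^2\frac t{sD}\le f(x)-f(y)+4C\varepsilon^2\,\frac{st}D .
\end{equation}

\emph{Size of $D$.} The points $x,y$ cannot be too close to each other, because leaving the wedge costs at least a multiple of $s$. Let $z\notin W_\delta$ be a point of the broken line. By \eqref{eq:g}, $g(y_L)\le-\delta s/2$, while $g(z_L)>0$. As $g$ is $3$-Lipschitz, $|z-y|\ge|z_L-y_L|\ge\delta s/6$. Hence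
\[
\frac{\delta s}{6c_0}\le\lambda\le2\|x-y\|\le2c_0(D+2\varepsilon s),
\]
and \eqref{eq:eps} gives $D\ge c_2s$ with $c_2=\delta/(24c_0^2)$. Consequently
\begin{equation}\label{eq:D}
t\le s+D\le\frac{1+c_2}{c_2}D,\qquad\lambda\le c_3D\quad\text{with }c_3=2c_0(1+2/c_2).
\end{equation}

\emph{Turning as seen from $p$.} Let $\gamma_1$ be the part of the line from $y$ to $z$, of length $\lambda_1\in(0,\lambda]$. The rest has length at least $f(x)-f(z)$, so
\begin{equation}\label{eq:lower}
\lambda\ge f(x)-f(y)+\operatorname{ex}(\gamma_1).
\end{equation}
We apply Lemma~\ref{lem:excess} to $\gamma_1$; note that $y,z\notin E$, so $y,z\neq p$. Since $|\eta|\le2\varepsilon s\le\frac s2\le\frac{sD}{2(t-s)}$ and $|y'-p|=\frac{sD}{t-s}$,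
\[
\frac{sD}{2(t-s)}\le|y-p|\le\frac{3sD}{t-s},\qquad\text{so}\quad f_0=f(y)\ge\frac{sD}{2c_0(t-s)} .
\]
Let $\varphi(q)=\frac{q-p}{|q-p|}$. As $p_L=0$, we have $|\varphi(y)_L|=\frac s{|y-p|}\ge\frac{t-s}{3D}$. By homogeneity of $g$, $g(\varphi(y)_L)\le-\frac\delta2|\varphi(y)_L|$ and $g(\varphi(z)_L)>0$. Therefore
\[
\theta=|\varphi(z)-\varphi(y)|\ge|\varphi(z)_L-\varphi(y)_L|\ge\frac\delta6|\varphi(y)_L|\ge\frac{\delta(t-s)}{18D}.
\]

\emph{The gain.} We claim that $\operatorname{ex}(\gamma_1)\ge c_4\,st/D$ with $c_4>0$. If $\operatorname{ex}(\gamma_1)\ge f_0/2$, use $D^2\ge(t-s)D\ge(t-s)\frac{c_2}{1+c_2}t$: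
\[
\operatorname{ex}(\gamma_1)\ge\frac{sD}{4c_0(t-s)}\ge\frac{c_2}{4c_0(1+c_2)}\cdot\frac{st}D .
\]
Otherwise Lemma~\ref{lem:excess} gives
\[
\operatorname{ex}(\gamma_1)\ge c_1\theta^2f_0\Bigl(\frac{f_0}{\lambda_1}+2\Bigr)
\ge c_1\cdot\frac{\delta^2(t-s)^2}{324D^2}\cdot\frac{sD}{2c_0(t-s)}\cdot\Bigl(\frac s{2c_0c_3(t-s)}+2\Bigr),
\]
where $\lambda_1\le c_3D$ was used. The last bracket is at least $c_5\bigl(\frac s{t-s}+1\bigr)=c_5\frac t{t-s}$ with $c_5=\min\{\frac1{2c_0c_3},2\}$. (If $t-s$ is small compared with $s$, then $p$ is far away and $\theta$ is small; it is the term $f_0/\lambda_1$ that compensates for this.) So in this case $\operatorname{ex}(\gamma_1)\ge\frac{c_1c_5\delta^2}{648c_0}\cdot\frac{st}D$, and the claim is proved.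

\emph{Conclusion.} By \eqref{eq:lower} and \eqref{eq:upper}, $\lambda\ge\|x-y\|+(c_4-4C\varepsilon^2)\frac{st}D$. Since $c_4$ does not depend on $\varepsilon$, we may choose $\varepsilon$ so that also $4C\varepsilon^2\le c_4/2$. As $D\le|x-y|+|\eta|\le|x-y|+s+t$, the proposition holds with $c=c_4/2$.
\end{proof}

\subsection{End of the proof}
By Proposition~\ref{prop:global} it suffices to show that every $K_A$ has a strictly straight cover. We argue by induction on the number of simplices properly containing $A$. If $A$ is maximal, then $K_A=V_A$ is a strictly convex normed space, and the single cone $V_A$ is strictly straight: if $\|x-z\|+\|z-y\|=\|x-y\|$, then $z\in[xy]$. If $A$ is not maximal, then all $K_B$ with $B\supsetneq A$ have strictly straight covers by induction. Proposition~\ref{prop:escape} gives strict escape estimates, since the minimum in it is positive for $x\ne y$. Radial uniqueness is Lemma~\ref{lem:radialunique}. So $K_A$ has a strictly straight cover by Proposition~\ref{prop:induction}(b). This proves Theorem~\ref{thm:main}. \qed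

\section{Sharpness in dimension three}\label{sec:sharp}

\subsection{A spiral around an edge}
We put the spiral of Section~\ref{sec:spiral} around an edge and let the path move along the edge at the same time. If the transverse displacement is small compared with the displacement along the edge, then only the behavior of the norm near the direction of the edge matters. In this regime a strictly convex term, added to repair the norm of the spiral, may become negligible.

Let $N$ satisfy \eqref{eq:F}, and keep the notation $P,P',Y$ of Section~\ref{sec:spiral}. Let $|(a,b)|_*=\sqrt{a^2+3b^2}$, so that $|P|_*=|P'|_*=1$. Let $m_1,m_2$ be norms on $\mathbb R^2$ that are even in each variable; by convexity $m_i(z,r)$ is then nondecreasing in $r\ge0$. Hence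
\begin{equation}\label{eq:M}
M(z,\xi)=m_1(z,N(\xi))+m_2(z,|\xi|_*),\qquad(z,\xi)\in\mathbb R\times\mathbb R^2,
\end{equation}
is a norm, and $M(z,\tau P')=M(z,\tau P)$. For $i\in\mathbb Z/3$ let
\[
\Theta_i=\operatorname{conv}\{(\pm1,0),(0,P),(0,P')\}=\{(z,\xi):\xi=(a,b)\in Y,\ |z|+a+b\le1\}
\]
with the norm $M$, and glue $(z,\tau P')\in\Theta_i$ to $(z,\tau P)\in\Theta_{i+1}$. The result is a Finsler PL space, whose complex is the join of the edge $E_0=[-1,1]\times0$ with the boundary of a triangle. Put $\psi_i(r)=m_i(1,r)-m_i(1,0)$.

\begin{lemma}\label{lem:criterion}
Suppose that for any $0<\lambda<n$ the inequality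
\begin{equation}\label{eq:psi}
\psi_1(\lambda\tau)+\psi_2(\sqrt3\,\lambda\tau)<\psi_1(n\tau)
\end{equation}
holds for all sufficiently small $\tau>0$. Then this space has no sub-triangulation into convex simplices.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:restrict}, in any sub-triangulation some triangle in the face $\{b=0\}$ of $\Theta_0$ has an edge in $E_0$, and this triangle is a face of a tetrahedron $\sigma\subset\Theta_0$. The vertices of $\sigma$ are
\[
(z_1,0),\quad(z_2,0),\quad(z_3,r_3P),\quad(z_4,(a_4,b_4)),\qquad z_1<z_2,\ r_3>0,\ a_4\ge b_4>0 .
\]
Let $\eta=\min\{b_4/a_4,\frac12\}$, and fix $[\alpha,\alpha+h]\subset(z_1,z_2)$ with $h>0$. For small $k>0$ the tetrahedron $\sigma$ contains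
\[
y=(\alpha,k(1,\eta))\qquad\text{and}\qquad x=(\alpha+h,8kP).
\]
For $y$, take the weights $k\eta/b_4$ on the fourth vertex and $k(1-\eta a_4/b_4)/r_3\ge0$ on the third. These give the component $\xi=k(1,\eta)$, and since $z_1<\alpha<z_2$, the remaining weight can be distributed over the first two vertices so that $z=\alpha$. For $x$, take the weight $8k/r_3$ on the third vertex and proceed in the same way.

Put $\lambda=7-\eta$, $n=N(7,-\eta)>\lambda$ and $\tau=k/h$. Since $m_2(1,r)\ge m_2(1,0)$,
\[
\|x-y\|=h\,M(1,\tau(7,-\eta))\ge h\bigl[m_1(1,0)+m_2(1,0)+\psi_1(n\tau)\bigr].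
\]
Now consider the path from $y$ to $x$ whose $\xi$-component is the spiral path of Section~\ref{sec:spiral} with this $k$, of $N$-length $k\lambda$, traversed at constant $N$-speed while $z$ grows linearly from $\alpha$ to $\alpha+h$. For small $k$ it stays in the complex, since $|z|$ is bounded away from $1$ and $a+b\le8k$. Always $d\xi/dz=\lambda\tau\,(0,1)$, and $N(0,1)=1$, $|(0,1)|_*=\sqrt3$. So its length is
\[
h\bigl[m_1(1,0)+m_2(1,0)+\psi_1(\lambda\tau)+\psi_2(\sqrt3\,\lambda\tau)\bigr].
\]
By \eqref{eq:psi} this is less than $\|x-y\|$ if $k$ is small. Hence $\sigma$ is not convex.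
\end{proof}

\subsection{Non-smooth norms: proof of Theorem~\ref{thm:sharp}(ii)}
Let $N=\ell^1$, $m_1(z,r)=|z|+|r|$ and $m_2(z,r)=\sqrt{z^2+r^2}$, that is,
\[
M=|z|+|a|+|b|+\sqrt{z^2+a^2+3b^2}.
\]
Then $\psi_1(r)=r$ and $\psi_2(r)\le r^2/2$ for $r\ge0$. So \eqref{eq:psi} follows from $\lambda\tau+\frac32\lambda^2\tau^2<n\tau$, which is true for small $\tau$, and Lemma~\ref{lem:criterion} applies.

It remains to check \eqref{eq:L}. We may take $|(z,a,b)|=\sqrt{z^2+a^2+3b^2}$ as the auxiliary Euclidean norm. A support functional $\ell$ of $M$ at $q$ is a subgradient there, hence by the sum rule for subdifferentials of finite convex functions it is a sum of support functionals at $q$ of $|z|+|a|+|b|$ and of $|\cdot|$. In $M(v)-\ell(v)$ the first summand contributes at least $0$. If $\theta$ is the angle between $q$ and $v$, the second contributes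
\[
|v|(1-\cos\theta)\ge\tfrac12|v|\sin^2\theta=\tfrac12|v^\perp|^2/|v| .
\]
So \eqref{eq:L} holds for $M$ with every support functional. It also holds for the restrictions of $M$ to subspaces, because a support functional of a restriction extends to one of $M$ by the Hahn--Banach theorem. \qed

\subsection{Smooth strictly convex norms: proof of Theorem~\ref{thm:sharp}(iii)}
We need planar norms whose convexity near a given direction is prescribed. For a smooth $\pi$-periodic function $\chi\ge0$, $\chi\not\equiv0$, let
\[
m_\chi(z,r)=\frac12\int_0^\pi\chi(\beta)\,|z\sin\beta-r\cos\beta|\,d\beta .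
\]
This is a norm. Let $\mu(\alpha)=m_\chi(\cos\alpha,\sin\alpha)=\frac12\int_0^\pi\chi(\beta)|\sin(\alpha-\beta)|\,d\beta$. As a convolution with $\chi$, it is $C^\infty$, so $m_\chi$ is $C^\infty$ away from $0$. The identity $|\sin|''+|\sin|=2\sum_j\delta_{j\pi}$ for distributions gives
\[
\mu''+\mu=\chi .
\]
Consequently $m_\chi$ is linear on an open sector if and only if $\chi=0$ at the corresponding angles. With $\alpha=\arctan r$ we have $m_\chi(1,r)=\sqrt{1+r^2}\,\mu(\alpha)$, so $\partial_rm_\chi(1,r)=\sin\alpha\,\mu+\cos\alpha\,\mu'$ and
\begin{equation}\label{eq:second}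
\partial_r^2m_\chi(1,r)=\cos^3\!\alpha\,(\mu+\mu'')=\chi(\arctan r)\,(1+r^2)^{-3/2}.
\end{equation}

\emph{The norms $m_1,m_2$.} Let them correspond to $\chi_1(\beta)=e^{-1/\sin^2\beta}$ and $\chi_2(\beta)=e^{-1/\sin^4\beta}$, both extended by $0$ to $\pi\mathbb Z$. The functions $\chi_i$ are even, so (substitute $\beta\to\pi-\beta$) the norms $m_i$ are even in each variable. Hence $\psi_i(0)=\psi_i'(0)=0$. Since $1/\sin^2(\arctan r)=1+1/r^2$, \eqref{eq:second} gives for $r>0$
\[
\psi_1''(r)=e^{-1-1/r^2}(1+r^2)^{-3/2},\qquad\psi_2''(r)=e^{-(1+1/r^2)^2}(1+r^2)^{-3/2}\le e^{-1/r^4}.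
\]

\emph{Condition \eqref{eq:psi}.} Let $0<\lambda<\lambda'<\lambda''<n$. From $\psi_i(r)=\int_0^r(r-b)\psi_i''(b)\,db$ we get
\begin{align*}
\psi_1(\lambda\tau)&\le\tfrac12\lambda^2\tau^2e^{-1-1/(\lambda\tau)^2},\qquad
\psi_2(\sqrt3\,\lambda\tau)\le\tfrac32\lambda^2\tau^2e^{-1/(9\lambda^4\tau^4)},\\
\psi_1(n\tau)&\ge\int_{\lambda'\tau}^{\lambda''\tau}(n\tau-b)\psi_1''(b)\,db\ge(n-\lambda'')(\lambda''-\lambda')\,\tau^2e^{-1-1/(\lambda'\tau)^2}(1+n^2\tau^2)^{-3/2}.
\end{align*}
As $\tau\to0$, the last bound dominates the first two, because both $\frac1{(\lambda\tau)^2}-\frac1{(\lambda'\tau)^2}$ and $\frac1{9\lambda^4\tau^4}-\frac1{(\lambda'\tau)^2}$ tend to $+\infty$. So \eqref{eq:psi} holds for small $\tau$.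

\emph{The norm $N$.} Let $\chi_3$ be smooth, $\pi$-periodic, equal to zero exactly on $[0,\frac\pi2]+\pi\mathbb Z$ and positive elsewhere. Then $m_{\chi_3}$ is linear on the first quadrant. Rescaling the two coordinates we get a norm $N$, $C^\infty$ away from $0$, that equals $a+b$ on the first quadrant. The functional $a+b$ is the differential of $N$ at interior points of the quadrant, so $N\ge a+b$ everywhere. The set $\{N=a+b\}$ is a convex cone that contains the quadrant. Suppose it contains a point $v$ outside the quadrant. There $a+b=N(v)>0$, so $v$ lies in the open second or fourth quadrant. Then $N$ is linear on the open sector between $v$ and the adjacent positive half-axis. This is a contradiction, because at the corresponding angles $\chi_3$ is positive. So \eqref{eq:F} holds.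

By Lemma~\ref{lem:criterion}, the space with these $N,m_1,m_2$ has no sub-triangulation into convex simplices. It remains to study the norm $M$ of \eqref{eq:M}.

\emph{$M$ is $C^\infty$ away from $0$.} At points with $\xi\ne0$ it is a sum of compositions of smooth maps. Near $(z,0)$ with $z\ne0$,
\[
M=|z|\,\bigl[m_1(1,0)+m_2(1,0)+\psi_1(N(\xi/z))+\psi_2(|\xi/z|_*)\bigr],
\]
so we must show that $\psi_1\circ N$ and $\psi_2\circ|\cdot|_*$ are $C^\infty$ at $\xi=0$. A derivative of $\psi_1\circ N$ of order $j\ge1$ at $\xi\ne0$ is a linear combination of terms $\psi_1^{(i)}(N(\xi))\prod_{l=1}^i\partial^{\nu_l}N(\xi)$ with $1\le i\le j$, $|\nu_l|\ge1$ and $\sum_l|\nu_l|=j$. Here $\psi_1$ vanishes to infinite order at $0$, and $\partial^{\nu}N=O(|\xi|^{1-|\nu|})$ by homogeneity, so every such term tends to $0$ as $\xi\to0$. A continuous function that is $C^1$ outside $0$ and whose differential tends to $0$ at $0$ is $C^1$, with zero differential at $0$, by the mean value theorem. Applying this to $\psi_1\circ N$ and successively to its derivatives we see that it is $C^\infty$. For $\psi_2\circ|\cdot|_*$ the argument is the same with $|\cdot|_*$ in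 place of $N$.

\emph{$M$ is strictly convex.} Since $M$ is the sum of the norms $m_1(z,N(\xi))$ and $M_2(z,\xi)=m_2(z,|\xi|_*)$, it suffices to show that $M_2$ is strictly convex. First, $m_2$ is strictly convex: if $m_2(v+v')=m_2(v)+m_2(v')$ with $v,v'$ linearly independent, then $m_2$ is linear on the sector between them, but $\chi_2>0$ outside $\pi\mathbb Z$. Second, $m_2(z,\cdot)$ is strictly increasing on $[0,\infty)$: for $z\ne0$ because $\psi_2'(0)=0$ and $\psi_2''(r)>0$ for $r>0$, and for $z=0$ obviously. Now let $M_2(z+z',\xi+\xi')=M_2(z,\xi)+M_2(z',\xi')$ with both vectors nonzero. Then equality holds throughout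
\[
m_2(z+z',|\xi+\xi'|_*)\le m_2(z+z',|\xi|_*+|\xi'|_*)\le m_2(z,|\xi|_*)+m_2(z',|\xi'|_*).
\]
The first equality gives $|\xi+\xi'|_*=|\xi|_*+|\xi'|_*$, and the second gives $(z',|\xi'|_*)=c\,(z,|\xi|_*)$ with $c>0$. Hence $\xi'=c\,\xi$ and $(z',\xi')=c\,(z,\xi)$.

So $M$ is $C^\infty$ away from $0$ and strictly convex. Consistently with Theorem~\ref{thm:main}, it is not quadratically convex: the functions $\psi_1\circ N$ and $\psi_2\circ|\cdot|_*$ have vanishing second derivatives at $0$, so the Hessian of $M$ vanishes at $(1,0)$, and the Hessian of $M^2$ has rank one there. This completes the proof of Theorem~\ref{thm:sharp}. \qed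

\begin{thebibliography}{9}
\bibitem{BI} Dmitri Burago, Sergei Ivanov, \emph{Polyhedral Finsler spaces with locally unique geodesics}, arXiv:1210.5286 (2012).
\end{thebibliography}

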